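\title{A $G_\delta$ set with uncountably many but not perfectly many disjoint translations}

\begin{abstract}
We prove in ZFC that the Cantor group $2^\omega$ has a $G_\delta$ subset $B$ with $\aleph_1$ pairwise disjoint translations, with no larger family of pairwise disjoint translations, and with no perfect set of them. No $F_\sigma$ set has uncountably many pairwise disjoint translations without a perfect set of them. More generally, for each infinite cardinal $\kappa$, a Borel set with $\kappa$ pairwise disjoint translations and no perfect set of them exists if and only if some coanalytic graph on $2^\omega$ has a clique of size $\kappa$ and no perfect clique, and the set can then be taken $G_\delta$. The main tool is a $G_\delta$ set $B\subseteq 2^\omega\times 2^\omega$ whose sumset $B+B$ has a prescribed analytic fiber over $0$ and full fibers elsewhere.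
\end{abstract}

\section{Introduction}

The Cantor space $2^\omega$ of all sequences $x\colon\omega\to\{0,1\}$, with the product topology, is a compact group under coordinatewise addition modulo $2$; in it $x+x=0$ for all $x$. For $B\subseteq 2^\omega$ and $x\in 2^\omega$, the set $B+x=\{b+x:b\in B\}$ is the \emph{translation} of $B$ by $x$. A set $H\subseteq 2^\omega$ \emph{gives pairwise disjoint translations of $B$} if $(B+x)\cap(B+y)=\emptyset$ for all distinct $x,y\in H$. We say that $B$ has $\kappa$ pairwise disjoint translations if some such $H$ has cardinality $\kappa$, uncountably many if some such $H$ is uncountable, and a \emph{perfect set of pairwise disjoint translations} if some such $H$ is perfect, that is, nonempty, closed and without isolated points. The following problem comes from Roslanowski and Shelah \cite{RS}.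

\medskip
\noindent\textbf{Problem.} \emph{Is it consistent with ZFC that some Borel set $B\subseteq 2^\omega$ has uncountably many pairwise disjoint translations but no perfect set of pairwise disjoint translations?}
\medskip

The number of disjoint translations measures how small $B$ is relative to the group. If a Borel set $B$ has positive measure $\mu(B)$ for the translation invariant coin-tossing measure, it has at most $1/\mu(B)$ pairwise disjoint translations. If a Borel set $B$ is not meager, it is comeager in some cylinder $[s]$, the set of sequences extending a finite string $s$; whenever $x$ and $y$ agree on the first $|s|$ coordinates, $B+x$ and $B+y$ are both comeager in $[s]+x=[s]+y$ and therefore meet, so there are at most $2^{|s|}$ pairwise disjoint translations. Only null meager sets are of interest, and the first ones that come to mind have perfectly many disjoint translations: for the subgroup $B$ of sequences that vanish at all even coordinates, take for $H$ the sequences that vanish at all odd coordinates.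

An uncountable Borel set contains a perfect set, and one might expect that uncountably many disjoint translations of a Borel set can likewise be traded for a perfect set of them, or at least that extra axioms are needed to prevent this. For $F_\sigma$ sets the trade is always possible. One level higher it fails, and no extra axioms are needed.

\begin{theorem}\label{thm:exist}
In ZFC, there is a $G_\delta$ set $B\subseteq 2^\omega$ such that
\begin{itemize}
\item[(1)] $B$ has $\aleph_1$ pairwise disjoint translations;
\item[(2)] every family of pairwise disjoint translations of $B$ has size at most $\aleph_1$;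
\item[(3)] there is no perfect set of pairwise disjoint translations of $B$.
\end{itemize}
\end{theorem}

So the answer to the Problem is yes. A perfect set has cardinality $2^{\aleph_0}$. Hence (3) follows from (2) when the continuum hypothesis fails, while under the continuum hypothesis (2) says nothing and (3) needs its own argument.

\begin{theorem}\label{thm:opt}
In ZFC, if $B\subseteq 2^\omega$ is $F_\sigma$, or just $B+B=\{b+b':b,b'\in B\}$ is $F_\sigma$, and $B$ has uncountably many pairwise disjoint translations, then there is a perfect set of pairwise disjoint translations of $B$.
\end{theorem}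

Thus the Borel class in Theorem~\ref{thm:exist} is sharp: no example is $\mathbf{\Sigma}^0_2$, and there is one that is $\mathbf{\Pi}^0_2$. The third result reduces the same question for an arbitrary cardinal to a question without any group structure. A \emph{graph} is a symmetric set $F\subseteq 2^\omega\times 2^\omega$, and a \emph{clique} of $F$ is a set $Q\subseteq 2^\omega$ with $(x,y)\in F$ for all distinct $x,y\in Q$; points of $F$ on the diagonal play no role.

\begin{theorem}\label{thm:class}
In ZFC, for every infinite cardinal $\kappa$ the following are equivalent:
\begin{itemize}
\item[(a)] some Borel (equivalently: some analytic) set $B\subseteq 2^\omega$ has $\kappa$ pairwise disjoint translations but no perfect set of them;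
\item[(b)] some $G_\delta$ set $B\subseteq 2^\omega$ has this property;
\item[(c)] some coanalytic graph $F\subseteq 2^\omega\times 2^\omega$ has a clique of size $\kappa$ but no perfect clique.
\end{itemize}
\end{theorem}

For $\kappa\le\aleph_1$ all three statements hold by Theorem~\ref{thm:exist}, and for $\kappa>2^{\aleph_0}$ all three fail.

The sets $H$ that give pairwise disjoint translations of $B$ are the cliques of a graph attached to $B$ (Section~\ref{sec:cliques}). A $G_\delta$ graph with an uncountable clique has a perfect clique, which proves Theorem~\ref{thm:opt} (Section~\ref{sec:gdelta}), but an $F_\sigma$ graph need not have one (Section~\ref{sec:fsigma}). It remains to realize a given graph by a set $B$. This takes two steps: we make the graph translation invariant without creating new large cliques (Section~\ref{sec:cayley}), and we realize its set of forbidden sums inside a sumset $B+B$ (Section~\ref{sec:sumset}). Section~\ref{sec:proofs} combines them.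

\section{Disjoint translations as cliques}\label{sec:cliques}

We write $2^n$ and $2^{<\omega}$ for the sets of binary strings of length $n$ and of finite length, $x{\restriction}n$ for the initial segment of $x$ of length $n$, ${}^\frown$ for concatenation, and $0^m$ for the string of $m$ zeros. The metric on $2^\omega$ is $d(x,y)=2^{-n}$, where $n$ is the first coordinate at which $x\ne y$ differ. We use the following textbook facts, for which see \cite{Kechris}.
\begin{itemize}
\item An $F_\sigma$ set is a countable union of closed sets, and a $G_\delta$ set is a countable intersection of open sets. Each class is closed under finite unions and finite intersections, and in a metric space open sets are $F_\sigma$. In a compact metrizable space, $F_\sigma$ means $\sigma$-compact, so continuous maps between such spaces send $F_\sigma$ sets to $F_\sigma$ sets.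
\item A space is \emph{Polish} if it is separable and completely metrizable. A subspace of a Polish space is Polish if and only if it is $G_\delta$ \cite[Theorem 3.11]{Kechris}.
\item A subset of a Polish space is \emph{analytic} if it is empty or a continuous image of $\omega^\omega$, and \emph{coanalytic} if its complement is analytic. Borel sets are analytic and coanalytic. Finite unions, intersections and products, continuous images and continuous preimages of analytic sets are analytic.
\item Baire category theorem: if a nonempty compact metric space is a countable union of closed sets, one of them has nonempty interior.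
\end{itemize}

For $C\subseteq 2^\omega$ let
\[
\Gamma(C)=\{(x,y): x+y\in C\}.
\]
This is a graph, and it is translation invariant: $(x,y)\in\Gamma(C)$ if and only if $(x+t,y+t)\in\Gamma(C)$. The equation $b+x=b'+y$ is equivalent to $x+y=b+b'$, so
\begin{equation}\label{eq:star}
(B+x)\cap(B+y)=\emptyset\iff x+y\notin B+B .
\end{equation}
Hence $H$ gives pairwise disjoint translations of $B$ if and only if $H$ is a clique of
\[
F_B=\Gamma\bigl(2^\omega\setminus(B+B)\bigr).
\]
What matters is therefore the complexity of $B+B$, the image of $B\times B$ under addition. For $F_\sigma$ sets $B$ this image is $F_\sigma$, but for $G_\delta$ sets the facts above only make it analytic. This jump separates Theorems~\ref{thm:exist} and~\ref{thm:opt}.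

The construction of $B$ takes place in the group $\mathbb{G}=2^\omega\times 2^\omega$, where \eqref{eq:star} holds as well. Interleaving coordinates is an isomorphism of topological groups $\mathbb{G}\cong 2^\omega$. It preserves $G_\delta$ sets, perfect sets, cardinalities and translations, so a set $B\subseteq\mathbb{G}$ with the properties we want is as good as a subset of $2^\omega$.

\section{$G_\delta$ graphs and the proof of Theorem~\ref{thm:opt}}\label{sec:gdelta}

\begin{proposition}\label{prop:gdelta}
A $G_\delta$ graph $F$ with an uncountable clique has a perfect clique.
\end{proposition}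

The uncountable clique need not be definable in any way and need not contain a perfect set. It serves only as a supply of centers for a tree of shrinking clopen sets.

\begin{proof}
Write $F=\bigcap_n U_n$ with $U_n$ open and decreasing, and let $H_0$ be an uncountable clique. Let $H$ be the set of points of $H_0$ that lie in no cylinder meeting $H_0$ in a countable set. There are countably many cylinders, so $H_0\setminus H$ is countable. Thus $H$ is nonempty, and each neighborhood of a point of $H$ meets $H_0$, and hence $H$, in an uncountable set.

By recursion on $n$ we choose, for $s\in 2^n$, points $h_s\in H$ and pairwise disjoint clopen sets $V_s\ni h_s$ of diameter at most $2^{-n}$ such that $V_{s^\frown i}\subseteq V_s$ for $i=0,1$ and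
\[
V_s\times V_t\subseteq U_n\qquad\text{for distinct } s,t\in 2^n .
\]
Start with $V_\emptyset=2^\omega$ and any $h_\emptyset\in H$. Given level $n$, pick two distinct points $h_{s^\frown 0},h_{s^\frown 1}$ in the uncountable set $H\cap V_s$, for each $s\in 2^n$. The sets $V_s$ are disjoint, so the points $h_r$ with $r\in 2^{n+1}$ are distinct, and $(h_r,h_{r'})\in F\subseteq U_{n+1}$ for $r\ne r'$. There are finitely many such pairs and $U_{n+1}$ is open, so sufficiently small cylinders $V_r$ around the points $h_r$ satisfy all the requirements.

Let $P=\bigcap_n\bigcup_{s\in 2^n}V_s$. It is closed, and by compactness it meets every $V_s$. A point $p\in P$ lies in $V_s$ for some $s\in 2^n$, and $V_s$ contains points of $P$ in both $V_{s^\frown 0}$ and $V_{s^\frown 1}$, so some other point of $P$ is within $2^{-n}$ of $p$. Thus $P$ is perfect. If $p\ne q$ are in $P$ and $2^{-n}<d(p,q)$, then $p\in V_s$ and $q\in V_t$ with $s\ne t$ in $2^n$, so $(p,q)\in U_n$. This holds for all large $n$ and the $U_n$ decrease, so $(p,q)\in F$.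
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:opt}]
If $B=\bigcup_n K_n$ with $K_n$ compact, then $B+B=\bigcup_{n,m}(K_n+K_m)$ is $F_\sigma$. So assume that $B+B$ is $F_\sigma$. Then $F_B$ is the preimage of the $G_\delta$ set $2^\omega\setminus(B+B)$ under addition, hence a $G_\delta$ graph. By \eqref{eq:star} it has an uncountable clique, by Proposition~\ref{prop:gdelta} it has a perfect clique, and by \eqref{eq:star} this clique gives pairwise disjoint translations of $B$.
\end{proof}

\section{An $F_\sigma$ graph without perfect cliques}\label{sec:fsigma}

The proof of Proposition~\ref{prop:gdelta} used the hypothesis on $F$ at one point: an edge $(h,h')$ could be fattened to a rectangle inside the open set $U_{n+1}$. To defeat it we want a graph made of thin closed pieces that still has an uncountable clique. In a set indexed by $\omega_1$ every element has only countably many predecessors, and a single point of $2^\omega$ has room to list countably many points. So we join two points when one of them lists the other.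

For $x\in 2^\omega$ and $n<\omega$ define $(x)_n\in 2^\omega$ by $(x)_n(k)=x(2^n(2k+1)-1)$. Since $(n,k)\mapsto 2^n(2k+1)-1$ is a bijection from $\omega\times\omega$ onto $\omega$, the map $x\mapsto((x)_n)_{n<\omega}$ is a homeomorphism $2^\omega\to(2^\omega)^\omega$. Let
\[
L=\bigcup_{n<\omega}\Bigl(\{(x,y):y=(x)_n\}\cup\{(x,y):x=(y)_n\}\Bigr).
\]
Each piece is closed, being the graph of a continuous function of $x$ or of $y$, so $L$ is a symmetric $F_\sigma$ set.

\begin{proposition}\label{prop:L}
The $F_\sigma$ graph $L$ has a clique of size $\aleph_1$, no clique of size greater than $\aleph_1$, and no perfect clique.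
\end{proposition}

\begin{proof}
\emph{A clique of size $\aleph_1$.} We choose $x_\alpha$ by recursion on $\alpha<\omega_1$. Let $(y_n)_{n<\omega}$ enumerate the countable set $\{x_\beta:\beta<\alpha\}$, with repetitions if necessary; for $\alpha=0$ let $y_n=0$. There are uncountably many $x$ with $(x)_{2n}=y_n$ for all $n$, because the components $(x)_{2n+1}$ remain free. Let $x_\alpha$ be such an $x$ that differs from all $x_\beta$ with $\beta<\alpha$. The points $x_\alpha$ are distinct, and for $\beta<\alpha$ we have $x_\beta=(x_\alpha)_{2n}$ for some $n$, so $\{x_\alpha:\alpha<\omega_1\}$ is a clique.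

\emph{No larger clique.} Suppose $Q$ is a clique with $|Q|\ge\aleph_2$. Take $Y\subseteq Q$ with $|Y|=\aleph_1$. The set $Y\cup\{(y)_n:y\in Y,\ n<\omega\}$ has size $\aleph_1$, so some $x\in Q$ lies outside it. For each $y\in Y$ we have $x\ne y$, hence $(x,y)\in L$, and $y$ does not list $x$; so $y=(x)_n$ for some $n$. Then $Y$ is countable, a contradiction.

\emph{No perfect clique.} Suppose $Q$ is a perfect clique. The compact space $Q\times Q$ is covered by the diagonal and the countably many closed pieces of $L$. By the Baire category theorem one of these sets contains $U\times V$ with $U,V$ nonempty and relatively open in $Q$. If this set is the graph of a function of $x$, as the diagonal and the sets $\{y=(x)_n\}$ are, then $V$ is a singleton; if it is the graph of a function of $y$, then $U$ is a singleton. Either way $Q$ has an isolated point, a contradiction.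
\end{proof}

\section{Making a graph translation invariant}\label{sec:cayley}

The graph $F_B$ has the form $\Gamma(C)$, while $L$ takes no notice of the group structure. To copy a graph $F$ into some $\Gamma(C)$, we move the vertices to positions $e(x)$ such that the sum $e(x)+e(y)$ remembers the pair $\{x,y\}$, and let $C$ consist of the sums that come from edges. Linear independence of the points $e(x)$ over $\mathbb{F}_2$ gives this, and it also controls the cliques of $\Gamma(C)$ that we did not plan.

Fix an enumeration of $2^{<\omega}$ by $\omega$ and use it to identify subsets of $2^{<\omega}$, through their characteristic functions, with points of $2^\omega$. Let $e(x)\in 2^\omega$ be the point that corresponds to the branch $\{x{\restriction}n:n<\omega\}$. The value of $e(x)$ at $s$ depends only on $x{\restriction}|s|$, so $e$ is continuous; it is injective, and by compactness it is a homeomorphism onto its closed range. For a finite set $E\subseteq 2^\omega$ put $\sigma(E)=\sum_{x\in E}e(x)$. Then $\sigma(E)+\sigma(E')=\sigma(E\mathbin{\triangle}E')$. If $E\ne\emptyset$, choose $n$ so large that the strings $x{\restriction}n$ for $x\in E$ are distinct; at each of these strings $\sigma(E)$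 has value $1$, so $\sigma(E)\neq 0$. Consequently
\begin{equation}\label{eq:inj}
\sigma(E)=\sigma(E')\ \text{ implies }\ E=E' .
\end{equation}
For a graph $F$ put
\[
C_F=\{e(x)+e(y):(x,y)\in F,\ x\ne y\},\qquad A_F=2^\omega\setminus C_F .
\]
By \eqref{eq:inj}, $0\in A_F$. Also by \eqref{eq:inj}, if $x\ne y$ and $e(x)+e(y)\in C_F$, then $(x,y)$ or $(y,x)$ is in $F$; this is where symmetry of $F$ is used, and it gives
\begin{equation}\label{eq:edge}
e(x)+e(y)\in C_F\iff (x,y)\in F\qquad (x\ne y).
\end{equation}

\begin{lemma}\label{lem:cliques}
Let $F$ be a graph.
\begin{itemize}
\item[(i)] If $Q$ is a clique of $F$, then $e[Q]$ is a clique of $\Gamma(C_F)$.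
\item[(ii)] If $K$ is a clique of $\Gamma(C_F)$ with $|K|\ge 5$, then $K=t+e[Q]$ for some $t\in 2^\omega$ and some clique $Q$ of $F$. Here $|Q|=|K|$, and $Q$ is perfect if $K$ is perfect.
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) is the implication from right to left in \eqref{eq:edge}. For (ii), fix $h_0\in K$. For $h\in K\setminus\{h_0\}$ we have $h+h_0\in C_F$, so $h+h_0=\sigma(E_h)$ for a two-element set $E_h$, and distinct $h$ give distinct $E_h$. For distinct $h,h'\in K\setminus\{h_0\}$, the sum $h+h'=\sigma(E_h\mathbin{\triangle}E_{h'})$ lies in $C_F$, so it equals $\sigma(E)$ for a two-element set $E$. By \eqref{eq:inj}, $|E_h\mathbin{\triangle}E_{h'}|=2$, that is, $|E_h\cap E_{h'}|=1$.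

We have at least four two-element sets $E_h$, any two of which share exactly one point, and we claim that all share a common point. Take two of them, $\{u,v\}$ and $\{u,w\}$. A member that omits $u$ meets both, so it is $\{v,w\}$. Suppose $\{v,w\}$ is a member. A set containing at most one of $u,v,w$ misses one of $\{u,v\}$, $\{u,w\}$, $\{v,w\}$. So every member contains two of $u,v,w$ and is one of these three sets, against the existence of a fourth member. Hence all $E_h$ contain $u$.

Write $E_h=\{u,x_h\}$, and put $x_{h_0}=u$ and $t=h_0+e(u)$. Then $h=t+e(x_h)$ for all $h\in K$: for $h=h_0$ by the choice of $t$, and for $h\ne h_0$ because $h=h_0+e(u)+e(x_h)$. Let $Q=\{x_h:h\in K\}$, so that $K=t+e[Q]$. For distinct $h,h'\in K$ we have $x_h\ne x_{h'}$ and $e(x_h)+e(x_{h'})=h+h'\in C_F$, so $(x_h,x_{h'})\in F$ by \eqref{eq:edge}. Thus $Q$ is a clique. The map $x\mapsto t+e(x)$ restricts to a homeomorphism of $Q$ onto $K$. So $|Q|=|K|$, and if $K$ is perfect, then $Q$ is nonempty, compact and without isolated points.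
\end{proof}

\begin{remark}
The bound $5$ cannot be lowered to $4$. If $\{u,v,w\}$ is a three-element clique of $F$, then $K=\{0,\ e(u)+e(v),\ e(u)+e(w),\ e(v)+e(w)\}$ is a subgroup whose nonzero elements lie in $C_F$, hence a clique of $\Gamma(C_F)$. Its four elements add up to $0$, whereas the elements of $t+e[Q]$ with $|Q|=4$ add up to $\sigma(Q)\ne 0$.
\end{remark}

\begin{lemma}\label{lem:complexity}
If $F$ is $F_\sigma$, then $A_F$ is $G_\delta$. If $F$ is coanalytic, then $A_F$ is analytic.
\end{lemma}

\begin{proof}
Let $T=\{(x,y):x<y\}$, where $<$ is the lexicographic order, and let $\pi(x,y)=e(x)+e(y)$, a continuous map. The set $T$ is open, since $x<y$ is decided at the first coordinate where $x$ and $y$ differ; hence $T$ is $F_\sigma$. By symmetry of $F$, $C_F=\pi[T\cap F]$. If $F$ is $F_\sigma$, so are $T\cap F$ and its image $C_F$, and $A_F$ is $G_\delta$.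

If $F$ is coanalytic, we cannot argue through $C_F$, since the facts at hand control images of analytic sets only. Instead we use that $\pi$ is injective on $T$ by \eqref{eq:inj}, so that $\pi[T]$ is the disjoint union of $\pi[T\cap F]$ and $\pi[T\setminus F]$ and
\[
A_F=\bigl(2^\omega\setminus\pi[T]\bigr)\cup\pi[T\setminus F].
\]
The first set is $G_\delta$ because $\pi[T]$ is $F_\sigma$, and the second is a continuous image of the analytic set $T\setminus F$. So $A_F$ is analytic.
\end{proof}

\section{Sumsets with a prescribed fiber}\label{sec:sumset}

If we had $B+B=A_F$, then $F_B=\Gamma(C_F)$ and we would be done. But not every set containing $0$ is a sumset. For instance, $\{0,p,q\}$ with $p\ne q$ nonzero is not: if $|B|\le 2$ then $|B+B|\le 2$, and three points of $B$ produce three distinct nonzero sums. We therefore pass to $\mathbb{G}=2^\omega\times 2^\omega$ and ask for less. For $S\subseteq\mathbb{G}$, the \emph{fiber} of $S$ over $b$ is $\{a:(a,b)\in S\}$. We want the fiber of $B+B$ over $0$ to be the given set $A$ and every other fiber to be all of $2^\omega$. Full fibers force translations by elements with different second coordinates to meet, so the extra coordinate creates no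 new cliques.

We build $B$ in two layers. The first is the graph $B_0=\{(g(z),z)\}$ of a function $g$. The fiber of $B_0+B_0$ over $b$ is the set of values $g(z)+g(z+b)$. Over $b=0$ this is $\{0\}$, and we need it to be everything for $b\ne 0$. The second layer adds, for each $a\in A$, a point $(a,z)$ over some $z$ with $g(z)=0$, with different $z$ for different points; the sum $(a,z)+(0,z)=(a,0)$ puts $a$ into the fiber over $0$.

\begin{example}\label{ex:finite}
Replace $\mathbb{G}$ by the group $\mathbb{F}_2\times\mathbb{F}_2^2$ of order $8$, write $(a;uv)$ for its elements, and let $g(u,v)=uv$ be the product. Then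
\[
B_0=\{(0;00),\ (0;01),\ (0;10),\ (1;11)\}.
\]
The six sums of distinct elements are $(0;01)$, $(0;10)$, $(1;11)$, $(0;11)$, $(1;10)$, $(1;01)$, which are exactly the six elements with nonzero second part. So $B_0+B_0$ has fiber $A=\{0\}$ over $00$ and full fibers elsewhere. To obtain $A=\{0,1\}$, add the point $(1;10)$, which yields $(1;10)+(0;10)=(1;00)$.
\end{example}

The example works over any field of characteristic $2$: for $z=(u,v)$ and $b=(b_0,b_1)\ne 0$, the expression $g(z)+g(z+b)=b_1u+b_0v+b_0b_1$ takes every value, because one can divide by $b_0$ or $b_1$. In $\mathbb{G}$, however, no continuous $g\colon 2^\omega\to 2^\omega$ can work. Its graph $B_0$ would be compact, so $B_0+B_0$ would be closed, whereas $\{(0,0)\}\cup(2^\omega\times(2^\omega\setminus\{0\}))$ is a dense proper subset of $\mathbb{G}$. Arbitrarily small $b$ must cause large changes in $g$. We give up the point $z=0$ and let $g$ magnify $z$ by an amount that depends on the position $\lambda(z)$ of its first $1$. Adding $b$ acts on this position in a simple way: if $\lambda(z)>\lambda(b)$ then $\lambda(z+b)=\lambda(b)$, and if $\lambda(z)=\lambda(b)=m$ then the digit $z(m+1)$ can be chosen to make $\lambda(z+b)=m+1$.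 So we can always arrange that $\lambda(z)$ is odd and $\lambda(z+b)$ is even, while the digits of $z$ from $\lambda(z)+2$ on stay free. Let $g$ output these digits when $\lambda$ is odd and $0$ when $\lambda$ is even.

\begin{proposition}\label{prop:sumset}
Let $A\subseteq 2^\omega$ be analytic with $0\in A$. There is a $G_\delta$ set $B\subseteq\mathbb{G}$ with
\[
B+B=(A\times\{0\})\cup\bigl(2^\omega\times(2^\omega\setminus\{0\})\bigr).
\]
\end{proposition}

Both hypotheses are necessary: $B+B$ contains $(0,0)$ when $B\ne\emptyset$, and its fibers are analytic when $B$ is $G_\delta$.

\begin{proof}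
For $z\ne 0$ let $\lambda(z)=\min\{n:z(n)=1\}$, and define $g\colon 2^\omega\setminus\{0\}\to 2^\omega$ by
\[
g(z)(i)=\begin{cases}0 & \text{if } \lambda(z) \text{ is even},\\ z(\lambda(z)+2+i) & \text{if } \lambda(z)\text{ is odd}.\end{cases}
\]
Each set $\{z:\lambda(z)=k\}$ is a cylinder on which $g$ is constant or a shift, so $g$ is continuous.

The set of sequences with infinitely many $1$'s is $G_\delta$ in $2^\omega$ and is homeomorphic to $\omega^\omega$ by $(n_0,n_1,\dots)\mapsto 0^{n_0}{}^\frown 1^\frown 0^{n_1}{}^\frown 1^\frown\cdots$. As $A$ is nonempty and analytic, there are thus a $G_\delta$ set $D\subseteq 2^\omega$ and a continuous surjection $f\colon D\to A$. (If $A$ is $G_\delta$, one may take $D=A$ and $f$ the identity.) Put $B=B_0\cup B_1$, where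
\[
B_0=\{(g(z),z):z\ne 0\},\qquad B_1=\{(f(x),1^\frown x):x\in D\}.
\]

\emph{$B$ is $G_\delta$.} The maps $z\mapsto(g(z),z)$ and $x\mapsto(f(x),1^\frown x)$ are continuous with continuous inverses, read off from the second coordinate. So $B_0$ and $B_1$ are homeomorphic to the $G_\delta$ sets $2^\omega\setminus\{0\}$ and $D$. By \cite[Theorem 3.11]{Kechris} they are Polish and therefore $G_\delta$ in $\mathbb{G}$, and so is their union.

\emph{The fiber over $0$.} It consists of the sums $a+a'$ with $(a,z),(a',z)\in B$ for a common $z$. No point of $B$ has second coordinate $0$. If $z\ne 0$ and $z(0)=0$, the only point over $z$ is $(g(z),z)$, and the only sum is $0$. If $z=1^\frown x$, then $\lambda(z)=0$ and $g(z)=0$, so the points over $z$ are $(0,z)$ and, if $x\in D$, also $(f(x),z)$; the sums are $0$ and, if $x\in D$, also $f(x)$. The fiber is $\{0\}\cup f[D]=A$, where we use $0\in A$.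

\emph{The fiber over $b\ne 0$.} Let $a\in 2^\omega$ and $m=\lambda(b)$. We find $z$ with $z\ne 0$, $z+b\ne 0$, $g(z)=a$ and $g(z+b)=0$; then $(a,b)=(g(z),z)+(g(z+b),z+b)\in B+B$.

If $m$ is even, let $z=0^{m+1}{}^\frown 1^\frown 0^\frown a$. Then $\lambda(z)=m+1$ is odd and $a$ starts at coordinate $m+3=\lambda(z)+2$, so $g(z)=a$. Since $z$ vanishes on $\{0,\dots,m\}$, the sum $z+b$ agrees with $b$ there, so $\lambda(z+b)=m$ is even and $g(z+b)=0$.

If $m$ is odd, let $c=1+b(m+1)$ and $z=0^m{}^\frown 1^\frown c^\frown a$. Then $\lambda(z)=m$ is odd and $a$ starts at coordinate $m+2$, so $g(z)=a$. The sum $z+b$ vanishes below $m$, has $(z+b)(m)=1+1=0$, and has $(z+b)(m+1)=c+b(m+1)=1$. So $\lambda(z+b)=m+1$ is even and $g(z+b)=0$.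
\end{proof}

The surjection $f$ is what lets a $G_\delta$ set produce an analytic fiber: the second coordinate $1^\frown x$ stores a witness $x$ for $f(x)\in A$, and the witness cancels in the sum.

\begin{corollary}\label{cor:fiber}
Let $A$ and $B$ be as in Proposition~\ref{prop:sumset}. A set $H\subseteq\mathbb{G}$ gives pairwise disjoint translations of $B$ if and only if $H=K\times\{s\}$ for some $s\in 2^\omega$ and some clique $K$ of $\Gamma(2^\omega\setminus A)$.
\end{corollary}

\begin{proof}
The complement of $B+B$ is $(2^\omega\setminus A)\times\{0\}$. By \eqref{eq:star}, the translations by $(a,s)$ and $(a',s')$ are disjoint if and only if $s=s'$ and $a+a'\notin A$.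
\end{proof}

\section{Proofs of Theorems~\ref{thm:exist} and~\ref{thm:class}}\label{sec:proofs}

\begin{proposition}\label{prop:realize}
Let $F$ be a coanalytic graph. There is a $G_\delta$ set $B\subseteq 2^\omega$ such that
\begin{itemize}
\item[(i)] for every infinite cardinal $\kappa$, $B$ has $\kappa$ pairwise disjoint translations if and only if $F$ has a clique of size $\kappa$;
\item[(ii)] if there is a perfect set of pairwise disjoint translations of $B$, then $F$ has a perfect clique.
\end{itemize}
\end{proposition}

\begin{proof}
The set $A_F$ contains $0$ and is analytic by Lemma~\ref{lem:complexity}. Let $B\subseteq\mathbb{G}$ be given by Proposition~\ref{prop:sumset} for $A=A_F$, so that $2^\omega\setminus A=C_F$. If $Q$ is a clique of $F$, then $e[Q]\times\{0\}$ has size $|Q|$ and gives pairwise disjoint translations of $B$ by Lemma~\ref{lem:cliques}(i) and Corollary~\ref{cor:fiber}. Conversely, let $H$ be infinite and give pairwise disjoint translations of $B$. By Corollary~\ref{cor:fiber}, $H=K\times\{s\}$ with $K$ an infinite clique of $\Gamma(C_F)$, and Lemma~\ref{lem:cliques}(ii) gives a clique $Q$ of $F$ with $|Q|=|K|=|H|$. This proves (i). A perfect set $H$ is infinite, and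 then $K$, being homeomorphic to $H$, is perfect, and so is $Q$. This proves (ii). Finally, transfer $B$ along $\mathbb{G}\cong 2^\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
The graph $L$ is $F_\sigma$, hence coanalytic. Let $B$ be given by Proposition~\ref{prop:realize} for $F=L$. The three statements of Proposition~\ref{prop:L} yield (1) and (2) by part (i), and (3) by part (ii).
\end{proof}

\begin{remark}
The example can be written down without analytic sets. By Lemma~\ref{lem:complexity}, $A_L$ is $G_\delta$, so one may take
\[
B=\{(g(z),z):z\ne 0\}\cup\{(a,1^\frown a):a\in A_L\}\subseteq\mathbb{G}.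
\]
The recursion of length $\omega_1$ is used to find the translations, not to define $B$. The first layer is the union of the compact graphs of $g$ on the cylinders $\{\lambda=k\}$, so it is $F_\sigma$. The set $B$ is not $F_\sigma$ by Theorem~\ref{thm:opt}, so the second layer is the part that is not $\sigma$-compact.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
A $G_\delta$ set is Borel and a Borel set is analytic, so (b) implies the Borel form of (a), which implies the analytic form. Let $B$ witness the analytic form of (a). Then $B+B$ is analytic as a continuous image of $B\times B$, so its preimage under addition is analytic and $F_B$ is a coanalytic graph. By \eqref{eq:star}, $F_B$ has a clique of size $\kappa$ and no perfect clique, which is (c). Finally, if $F$ witnesses (c), the $G_\delta$ set $B$ from Proposition~\ref{prop:realize} has $\kappa$ pairwise disjoint translations by (i) and no perfect set of them by (ii), which is (b).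
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{RS}
Andrzej Roslanowski and Saharon Shelah, \emph{Borel sets without perfectly many overlapping translations, II}, arXiv:1909.00937 (2019).

\end{thebibliography}
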